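# Equivariant inclusions of countable abelian groups and commuting prime-order automorphisms of Kirchberg algebras

## 1. Inclusions of groups with no symmetry

A **Kirchberg algebra** is a separable, nuclear, simple, purely infinite $C^*$-algebra. It is **UCT** if it satisfies the Universal Coefficient Theorem. We write $K_*(A)=(K_0(A),K_1(A))$. For an automorphism $\theta$ of $A$, $\theta_*=(\theta_{*,0},\theta_{*,1})$ is the induced pair of automorphisms of $K_0(A)$ and $K_1(A)$. For example, $\mathcal O_\infty$ is a unital UCT Kirchberg algebra with $K_*(\mathcal O_\infty)=(\mathbb Z,0)$ and unit class $1$, and $\mathcal O_2$ is one with $K_*(\mathcal O_2)=(0,0)$.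

Suppose we are given subgroups $H_0\subseteq G_0$, $H_1\subseteq G_1$ of countable abelian groups and an element $x_0\in H_0$. Is there a unital inclusion $B\subseteq A$ of Kirchberg algebras that becomes $H_i\subseteq G_i$ on $K$-theory and has $[1_A]=x_0$? Three textbook facts answer this.

* (Range of the invariant.) For countable abelian $G_0,G_1$ and $x_0\in G_0$ there is a unital UCT Kirchberg algebra $A$ with $K_*(A)=(G_0,G_1)$ and $[1_A]=x_0$.
* (UCT.) If $B$ is separable and satisfies the UCT and $A$ is separable, then $KK(B,A)\to \mathrm{Hom}(K_0(B),K_0(A))\oplus\mathrm{Hom}(K_1(B),K_1(A))$ is surjective.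
* (Kirchberg–Phillips, existence part.) If $A,B$ are unital Kirchberg algebras and $\kappa\in KK(B,A)$ sends $[1_B]$ to $[1_A]$, then $\kappa$ is the class of a unital $*$-homomorphism $B\to A$.

**Proposition 1.** Let $H_i\subseteq G_i$ be countable abelian groups ($i=0,1$) and $x_0\in H_0$. There is a unital inclusion $\imath:B\hookrightarrow A$ of unital UCT Kirchberg algebras with $K_*(A)=(G_0,G_1)$, $K_*(B)=(H_0,H_1)$, $\imath_*$ the inclusion $H_i\subseteq G_i$, and $[1_A]=x_0$.

**Proof.** Choose $B$ realizing $(H_0,H_1,x_0)$ and $A$ realizing $(G_0,G_1,x_0)$. By the UCT, the pair of inclusions lifts to some $\kappa\in KK(B,A)$. It sends $[1_B]=x_0$ to $x_0=[1_A]$. By Kirchberg–Phillips, $\kappa$ is induced by a unital $*$-homomorphism $\imath:B\to A$, which is injective because $B$ is simple. $\square$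

Now let the groups carry symmetries: each $G_i$ has an automorphism $\alpha_i$ of prime order $p_i$ that preserves $H_i$. We ask for automorphisms of $A$ that induce $\alpha_i$, preserve $B$, have order dividing $p_i$ *exactly*, and commute *exactly*.

The argument above stops at one definite place. It produces a homomorphism $\theta:A\to A$ with $\theta_*=(\alpha_0,\mathrm{id})$. About $\theta^{p_0}$ it says only that it induces the identity on $K$-theory, while we need $\theta^{p_0}=\mathrm{id}$. In the same way it makes $\theta\circ\imath$ and $\imath\circ\theta_B$ agree on $K$-theory, while we need $\theta(B)=B$. Relations that hold only on invariants do not become relations between maps. So we must build the algebras by hand and carry a finite group action through every step.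

## 2. Automorphisms of prime order

Theorem 2.4 of Jack Spielberg, "Non-cyclotomic Presentations of Modules and Prime-order Automorphisms of Kirchberg Algebras", arXiv:math/0504287 (2005), treats this problem under an extra hypothesis. Put $t_i=\alpha_i-1$. If
$$(t_iG_i)\cap H_i=t_iH_i\qquad(i=0,1),\tag{1}$$
then there are an inclusion $\imath:B\hookrightarrow A$ of UCT Kirchberg algebras and commuting automorphisms $\theta_0,\theta_1$ of $A$ with $K_*(A)=(G_0,G_1)$, $\imath_*$ the inclusion $H_i\subseteq G_i$, $\theta_i^{p_i}=\mathrm{id}$, $\theta_i(B)=B$, $\theta_{0*}=(\alpha_0,\mathrm{id})$, $\theta_{1*}=(\mathrm{id},\alpha_1)$. Moreover, if $x_0\in H_0$ is fixed by $\alpha_0$, everything may be taken unital with $[1_A]=x_0$. The conjecture is that hypothesis (1) can be dropped. We prove that it can.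

**Theorem 2.** Let $G_0,G_1$ be countable abelian groups, $\alpha_i\in\operatorname{Aut}(G_i)$ with $\alpha_i^{p_i}=1$, $p_i$ prime, $H_i\subseteq G_i$ any $\alpha_i$-invariant subgroup, and $x_0\in H_0$ with $\alpha_0(x_0)=x_0$. Then there are a unital inclusion $\imath:B\hookrightarrow A$ of unital UCT Kirchberg algebras and commuting automorphisms $\theta_0,\theta_1$ of $A$ with $\theta_i^{p_i}=\mathrm{id}$, $\theta_i(B)=B$, such that $K_*(A)=(G_0,G_1)$, $\imath_*$ is the inclusion $H_i\subseteq G_i$, $\theta_{0*}=(\alpha_0,\mathrm{id})$, $\theta_{1*}=(\mathrm{id},\alpha_1)$, and $[1_A]=x_0$.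

This gives both parts of the conjecture: for the part without a prescribed unit class, take $x_0=0$.

**A small case outside (1).** Let $p=2$ and let $G_0=\mathbb Z^2$ with $\alpha_0$ the coordinate swap. Let $H_0=\mathbb Z(1,-1)$, on which $\alpha_0$ acts by $-1$. Then $t_0G_0=\mathbb Z(1,-1)=H_0$, so $(t_0G_0)\cap H_0=H_0$. But $t_0$ acts on $H_0$ as $-2$, so $t_0H_0=2H_0$, and (1) fails. This inclusion of the sign module into the regular module will be our running example.

**Notation.** For one prime $p$ let $G=\mathbb Z/p$ with generator $g$, and in $\mathbb Z[G]$ put $t=g-1$ and $N=\sum_{h\in G}h$. All $G$-sets are countable, and $X^G$ is the set of fixed points of $X$. Since $p$ is prime, every orbit is a fixed point or is free, that is, isomorphic to $G$. The **permutation module** $\mathbb Z[X]$ is the free abelian group on $X$ with the induced action. For example, $\mathbb Z[\mathrm{pt}]=\mathbb Z$ with trivial action, and $\mathbb Z[X]$ for $X=G$ is the ring $\mathbb Z[G]$. The sign module for $p=2$ is written $\mathbb Z_-$.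

A *$G$-homotopy* between $G$-equivariant $*$-homomorphisms is a path $(h_s)$ of $G$-equivariant $*$-homomorphisms such that $s\mapsto h_s(F)$ is norm continuous for each $F$; we write $\sim$. $C^+$ is $C$ with a new unit adjoined, and $SC=C_0(0,1)\otimes C$.

## 3. Permutation modules as $K_1$, signed spans as maps

We want algebras whose $K$-theory is a given module $H$. A presentation $0\to\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\to H\to0$ suggests the following: find algebras with $K$-theory $\mathbb Z[X_j]$, realize $d$ by an equivariant homomorphism, and take its mapping cone. This section builds the pieces.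

Let $S_0=\{f\in C(\mathbb T):f(1)=0\}$. Then $K_0(S_0)=0$, and $K_1(S_0)=\mathbb Z$ is generated by the class of the identity function $z$. Let $\sigma_+=\mathrm{id}$ and let $\sigma_-$ be the flip induced by $z\mapsto\bar z$, which acts as $-1$ on $K_1(S_0)$. Let $\mathcal H=\ell^2(\mathbb N)\otimes\ell^2(G)$ with $G$ acting trivially on $\ell^2(\mathbb N)$ and by translation on $\ell^2(G)$, and let $\mathcal K=K(\mathcal H)$ with the action by conjugation. For a $G$-set $X$ put
$$P_X=C_0(X,S_0\otimes\mathcal K),\qquad (hF)(x)=h\big(F(h^{-1}x)\big)\quad(h\in G),$$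
with $G$ acting trivially on $S_0$. As an algebra $P_X$ is a direct sum of copies of $S_0\otimes\mathcal K$ indexed by $X$, so $K_0(P_X)=0$ and $K_1(P_X)=\mathbb Z[X]$. Conjugation by a unitary of $\mathcal H$ is trivial on $K_1(S_0\otimes\mathcal K)$, so $h\in G$ takes $[x]$ to $[hx]$. Thus $K_1(P_X)=\mathbb Z[X]$ as a $\mathbb Z[G]$-module.

**Definition (signed span).** A *signed span* $Z:X\to Y$ is a countable $G$-set $Z$ with equivariant maps $a:Z\to X$ (finite-to-one) and $b:Z\to Y$ and an invariant function $\varepsilon:Z\to\{\pm\}$. Its two matrices are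
$$\lambda_Z(x,y)=\sum_{z\mapsto(x,y)}\varepsilon(z)\quad(x\in X,\ y\in Y),\qquad \mu_Z(x,y)=\sum_{z\in Z^G,\ z\mapsto(x,y)}\varepsilon(z)\quad(x\in X^G,\ y\in Y^G).$$

For example, let $X=Y=\mathrm{pt}$ and $p=2$. Two positive fixed points give $(\lambda,\mu)=(2,2)$, and one positive free orbit gives $(\lambda,\mu)=(2,0)$. Over a fixed $(x,y)$ free orbits contribute multiples of $p$, so always
$$\mu_Z\equiv\lambda_Z\pmod p\quad\text{on }X^G\times Y^G.\tag{2}$$

Given an equivariant isometry $V:\ell^2(Z)\otimes\mathcal H\to\mathcal H$, define $\varphi_{Z,V}:P_X\to P_Y$ by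
$$\varphi_{Z,V}(F)(y)=V\Big(\sum_{z\in b^{-1}(y)}e_{zz}\otimes\sigma_{\varepsilon(z)}\big(F(a(z))\big)\Big)V^*,\tag{3}$$
where $V$ stands for $1_{S_0}\otimes V$. We check that this makes sense.

* *$V$ exists.* For any unitary representation $E$ of $G$, the map $\xi\otimes\delta_h\mapsto h^{-1}\xi\otimes\delta_h$ is an equivariant unitary from $E\otimes\ell^2(G)$ to $E_{\mathrm{triv}}\otimes\ell^2(G)$. Take $E=\ell^2(Z)\otimes\ell^2(\mathbb N)$ and follow with any isometry $E_{\mathrm{triv}}\to\ell^2(\mathbb N)$.
* *The sum converges, and $\varphi_{Z,V}(F)$ vanishes at infinity.* For $\eta>0$ only finitely many $x$ have $\|F(x)\|\ge\eta$. Since $a$ is finite-to-one, only finitely many $z$ have $\|F(a(z))\|\ge\eta$. So the sum converges in norm in $S_0\otimes K(\ell^2(Z)\otimes\mathcal H)$, and $\|\varphi_{Z,V}(F)(y)\|=\sup_{z\in b^{-1}(y)}\|F(a(z))\|\to0$ as $y\to\infty$.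
* *Equivariance.* As $V$ is equivariant, $he_{zz}h^{-1}=e_{hz,hz}$ and $h(F(a(z)))=(hF)(a(hz))$, we get $h\big(\varphi_{Z,V}(F)(h^{-1}y)\big)=\varphi_{Z,V}(hF)(y)$.
* *$K$-theory.* Conjugation by an isometry takes rank-one projections to rank-one projections, so on $K_1$ the map is $[x]\mapsto\sum_{z\in a^{-1}(x)}\varepsilon(z)[b(z)]=\sum_y\lambda_Z(x,y)[y]$.

**What a mapping cone needs.** Let $f:H\to M$ be an equivariant homomorphism and choose presentations with a chain map
$$u_0d=d'u_1,\qquad d:\mathbb Z[X_1]\to\mathbb Z[X_0],\quad d':\mathbb Z[Y_1]\to\mathbb Z[Y_0],\quad u_j:\mathbb Z[X_j]\to\mathbb Z[Y_j].$$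
Realize $d,d',u_0,u_1$ by spans $D,D',U_0,U_1$. To get an equivariant map between the cones of $\varphi_D$ and $\varphi_{D'}$, we need a *$G$-homotopy* from $\varphi_{U_0}\varphi_D$ to $\varphi_{D'}\varphi_{U_1}$. Both composites have the same matrix $\lambda$. If $G$ were trivial this would suffice (Lemma 3(3) below also applies to the trivial group, with $\lambda$ alone and no $\mu$). For $G=\mathbb Z/p$ it does not suffice.

**Where the naive choice fails.** Let $p=2$.

* $\mathbb Z_-$ has the presentation $0\to\mathbb Z\xrightarrow{\,1\mapsto1+g\,}\mathbb Z[G]\to\mathbb Z_-\to0$. So $X_1=\mathrm{pt}$, $X_0=G$. Let $D$ be the single positive free orbit $G$ over $\mathrm{pt}\times G$.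
* $\mathbb Z/2$ with trivial action has the presentation $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2\to0$. So $Y_1=Y_0=\mathrm{pt}$. The first thing to try is to let $D'$ be two positive fixed points, that is, $F\mapsto V(1_{\mathbb C^2}\otimes F)V^*$ with $G$ trivial on $\mathbb C^2$.

The reduction $f:\mathbb Z_-\to\mathbb Z/2$ lifts to $u_0=$ augmentation and $u_1=1$. Let $U_0$ be $G$ over $G\times\mathrm{pt}$ and $U_1$ a point. Then $\varphi_{U_0}\varphi_D$ is given by one free orbit over $\mathrm{pt}\times\mathrm{pt}$, that is, by the *regular* representation, while $\varphi_{D'}\varphi_{U_1}$ is given by twice the *trivial* representation. Both are multiplication by $2$ on $K_1(P_{\mathrm{pt}})=\mathbb Z$. But $G$-homotopic maps agree on $K_1$ of the fixed algebra $(S_0\otimes\mathcal K)^G=S_0\otimes(K(\mathcal H_+)\oplus K(\mathcal H_-))$, where $\mathcal H_\pm$ are the isotypic subspaces. This $K_1$ is $\mathbb Z^2$, and the first map sends $(1,0)$ to $(1,1)$, the second sends it to $(2,0)$. So they are not $G$-homotopic.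

In this example $\mu$ tells the two maps apart: it is $0$ for the first and $2$ for the second. The example also shows the cure. Realize the entry $2$ of $d'$ by one free orbit, so that $\mu_{D'}=0$. In general, if both $\mu_D$ and $\mu_{D'}$ are $0$, then both composites will have $\mu=0$, *whatever* $u_0,u_1$ are. By (2) this requires that $p$ divide the entries of $d$ and $d'$ between fixed basis elements. For $p=2$ and $\mathbb Z/3$ with trivial action, the presentation $\mathbb Z\xrightarrow{3}\mathbb Z$ is therefore unusable, since $\mu$ would be odd. But $\mathbb Z/3$ has a second presentation,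
$$0\to\mathbb Z[G]\xrightarrow{\,2+g\,}\mathbb Z[G]\xrightarrow{\ \mathrm{augmentation}\ }\mathbb Z/3\to0 .\tag{4}$$
To check it: $2+g$ maps to $3=0$, and multiplication by $2+g$ has determinant $2^2-1^2=3$, the index of the kernel of the augmentation to $\mathbb Z/3$. So its image is the whole kernel. Here there are no fixed basis elements at all.

So there are two things to prove: $\lambda$ and $\mu$ together determine $\varphi_{Z,V}$ up to $G$-homotopy (Section 4), and every module has a presentation with the divisibility (Section 5).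

## 4. The two matrices determine the $G$-homotopy class

**Lemma 3.**

1. $\varphi_{Z,V}\sim\varphi_{Z,V'}$ for any two equivariant isometries $V,V'$.
2. For $Z:X\to Y$ and $Z':Y\to Y'$, $\varphi_{Z',V'}\circ\varphi_{Z,V}=\varphi_{Z\times_YZ',V''}$ for some $V''$, where signs multiply. The matrices $\lambda$ and $\mu$ are multiplicative.
3. If $Z,Z':X\to Y$ have $\lambda_Z=\lambda_{Z'}$ and $\mu_Z=\mu_{Z'}$, then $\varphi_{Z,V}\sim\varphi_{Z',V'}$.
4. Let $u:\mathbb Z[X]\to\mathbb Z[Y]$ be $\mathbb Z[G]$-linear with $u[x]=\sum_y\lambda(x,y)[y]$. Let $\mu$ be an integer matrix on $X^G\times Y^G$ with only finitely many nonzero entries $\mu(x,\cdot)$ for each $x$ and $\mu\equiv\lambda\pmod p$ there. Then some signed span has $\lambda_Z=\lambda$ and $\mu_Z=\mu$.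

**Proof of (1): the isometry does not matter.** Write $\mathcal H=L^2[0,1]\otimes\ell^2(G)$ with $G$ trivial on $L^2[0,1]$. For $t\in[\frac12,1]$ let $W_t$ and $W'_t$ be the rescaling isometries of $L^2[0,1]$ onto $L^2[0,t]$ and onto $L^2[1-t,1]$, tensored with $1$. They are equivariant, strongly continuous in $t$, and equal to $1$ at $t=1$. So $V$ is connected to $W_{1/2}V$ and $V'$ to $W'_{1/2}V'$ by strongly continuous paths of equivariant isometries. The operators $W_{1/2}V$ and $W'_{1/2}V'$ have orthogonal ranges, so $\cos(s)W_{1/2}V+\sin(s)W'_{1/2}V'$, $0\le s\le\pi/2$, is a path of equivariant isometries from one to the other. Concatenating, we get a strongly continuous path $V_t$ of equivariant isometries from $V$ to $V'$.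

For $T\in S_0\otimes K(\ell^2(Z)\otimes\mathcal H)$ the path $V_tTV_t^*$ is norm continuous: this is clear for $f\otimes(\text{finite rank})$, and sums of such elements are dense. For given $F$ and $\eta>0$ only finitely many $y$ have $\|\varphi_{Z,V_t}(F)(y)\|\ge\eta$, and this norm does not depend on $t$. So $t\mapsto\varphi_{Z,V_t}(F)$ is norm continuous, and we have a $G$-homotopy.

**Proof of (2): composition is fiber product.** Insert (3) into itself:
$$\varphi_{Z',V'}(\varphi_{Z,V}(F))(y')=V'(1\otimes V)\Big(\sum_{\substack{z'\in b'^{-1}(y')\\ z\in b^{-1}(a'(z'))}}e_{z'z'}\otimes e_{zz}\otimes\sigma_{\varepsilon'(z')}\sigma_{\varepsilon(z)}\big(F(a(z))\big)\Big)(1\otimes V)^*V'^*.$$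
The index set is $Z\times_YZ'=\{(z,z'):b(z)=a'(z')\}$. It is finite-to-one over $X$ because $a$ and $a'$ are finite-to-one. Also $\sigma_\varepsilon\sigma_{\varepsilon'}=\sigma_{\varepsilon\varepsilon'}$. So $V''$ is the restriction of $V'(1\otimes V)$ to $\ell^2(Z\times_YZ')\otimes\mathcal H\subseteq\ell^2(Z')\otimes\ell^2(Z)\otimes\mathcal H$. Counting points gives $\lambda_{Z\times_YZ'}(x,y')=\sum_y\lambda_Z(x,y)\lambda_{Z'}(y,y')$. Since $(Z\times_YZ')^G=Z^G\times_{Y^G}Z'^G$, the same holds for $\mu$, with the sum over $y\in Y^G$ only.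

**Proof of (3), first part: opposite pairs cancel.** Let $W=W_0\times\{\pm\}$, where $W_0$ is a $G$-set over $X\times Y$, finite-to-one over $X$, and $\varepsilon$ is the second coordinate. We claim that $\varphi_{Z\sqcup W,V}\sim\varphi_{Z,V|}$, where $V|$ is the restriction to $\ell^2(Z)\otimes\mathcal H$. Let $R_s$ be rotation by $\pi s/2$ and
$$u_s=\mathrm{diag}(z,1)\,R_s\,\mathrm{diag}(1,\bar z)\,R_s^*\in M_2(C(\mathbb T)),\qquad 0\le s\le1 .$$
These are unitaries with $u_s(1)=1$, $u_0=\mathrm{diag}(z,\bar z)$, and $u_1=\mathrm{diag}(z,1)\,\mathrm{diag}(\bar z,1)=1$. So $\kappa_s(f)=f(u_s)$ is a point-norm continuous path of homomorphisms $S_0\to M_2(S_0)$ with $\kappa_0=\mathrm{diag}(\sigma_+,\sigma_-)$ and $\kappa_1=0$, since $f(1)=0$. Identify $M_2=B(\ell^2\{\pm\})$ and $\ell^2(W)=\ell^2(W_0)\otimes\ell^2\{\pm\}$. In the formula for $\varphi_{Z\sqcup W,V}$ replace the $W$-part by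
$$\sum_{w\in W_0,\ b(w)=y}e_{ww}\otimes(\kappa_s\otimes\mathrm{id}_{\mathcal K})(F(a(w))).$$
At $s=0$ this is the original $W$-part and at $s=1$ it is zero. It is orthogonal to the $Z$-part, so we have homomorphisms. They are equivariant because $G$ acts trivially on $S_0$ and on $M_2$. They are continuous in $s$ because $F(a(w))\to0$ as $w\to\infty$.

**Proof of (3), second part: counting orbits.** We now use $\lambda$ and $\mu$ to make $Z$ and $Z'$ isomorphic after adding opposite pairs. A transitive $G$-set over $X\times Y$ is, up to isomorphism over $X\times Y$, one of the following: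

* a single point over a fixed $(x,y)\in X^G\times Y^G$;
* a free orbit over an orbit $\omega\subseteq X\times Y$, where $\omega$ is free or is a fixed point. For each $\omega$ there is only one isomorphism class, since two equivariant maps $G\to\omega$ differ by a translation of $G$.

Each type occurs finitely often in $Z$, since $a$ is finite-to-one. Let $n_\pm$ be the number of its occurrences with sign $\pm$. If $\omega$ is free, each orbit of $Z$ over $\omega$ has exactly one point over a given $(x,y)\in\omega$, so $n_+-n_-=\lambda_Z(x,y)$. If $\omega=\{(x,y)\}$ is fixed, then $n_+-n_-=\mu_Z(x,y)$ for the type of single points, and $n_+-n_-=(\lambda_Z(x,y)-\mu_Z(x,y))/p$ for the type of free orbits. So the hypothesis says that $n_+-n_-=n'_+-n'_-$ for every type, where $n'_\pm$ are the numbers for $Z'$. Put $Z_-=\varepsilon^{-1}(-)$ and similarly $Z'_-$. From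
$$(n_++n'_-,\ n_-+n'_-)=(n'_++n_-,\ n'_-+n_-)$$
we get an isomorphism of signed $G$-sets over $X\times Y$:
$$Z\sqcup(Z'_-\times\{\pm\})\ \cong\ Z'\sqcup(Z_-\times\{\pm\}).$$
An isomorphism of spans only changes $V$. So cancellation and (1) give $\varphi_{Z,V}\sim\varphi_{Z\sqcup(Z'_-\times\{\pm\}),\cdot}\sim\varphi_{Z'\sqcup(Z_-\times\{\pm\}),\cdot}\sim\varphi_{Z',V'}$.

**Proof of (4): all permitted pairs occur.** Linearity of $u$ means that $\lambda(hx,hy)=\lambda(x,y)$. Over $(x,y)\in X^G\times Y^G$ put $|\mu(x,y)|$ fixed points and $|\lambda(x,y)-\mu(x,y)|/p$ free orbits, with the appropriate signs. Over each free orbit $\omega$ of $X\times Y$ put $|\lambda(\omega)|$ copies of $\omega$ with the appropriate sign. For each $x$ only finitely many $\lambda(x,y)$ and $\mu(x,y)$ are nonzero, so $a$ is finite-to-one. $\square$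

## 5. Presentations with fixed entries divisible by $p$

For a $\mathbb Z[G]$-module $M$ the Tate groups of the cyclic group $G$ are
$$\hat H^0(M)=M^G/NM,\qquad \hat H^1(M)=\ker(N|_M)/tM .$$
They commute with direct sums and are killed by $p$, and a short exact sequence $0\to M'\to M\to M''\to0$ gives an exact hexagon
$$\hat H^0(M')\to\hat H^0(M)\to\hat H^0(M'')\to\hat H^1(M')\to\hat H^1(M)\to\hat H^1(M'')\to\hat H^0(M').\tag{5}$$
For example, $\hat H^0(\mathbb Z)=\mathbb Z/p$ and $\hat H^1(\mathbb Z)=0$ for the trivial action; both groups vanish for $\mathbb Z[G]$; and for $p=2$, $\hat H^0(\mathbb Z_-)=0$ and $\hat H^1(\mathbb Z_-)=\mathbb Z/2$. For a permutation module, $\mathbb Z[X]^G$ is spanned by fixed points and by sums over free orbits, and $N$ sends a fixed point $[x]$ to $p[x]$ and a point of a free orbit to the orbit sum. Hence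
$$\hat H^0(\mathbb Z[X])=\mathbb F_p^{(X^G)},\qquad\hat H^1(\mathbb Z[X])=0 .\tag{6}$$

For an additive endomorphism $s$ of a $\mathbb Z[G]$-module put $\mathrm{Tr}(s)=\sum_{h\in G}hsh^{-1}$, which is $\mathbb Z[G]$-linear. If $s$ is already linear, then $\mathrm{Tr}(s)=ps$.

**Lemma 4.** Let $P$ be a $\mathbb Z[G]$-module.

1. If $P$ is a direct summand of a free module, then $\mathrm{id}_P=\mathrm{Tr}(s)$ for some additive $s$. The same holds for free $\mathbb F_p[G]$-modules.
2. If $\mathrm{id}_P=\mathrm{Tr}(s)$, then every exact sequence $0\to P\to E\to L\to0$ with $L$ free as an abelian group splits equivariantly.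
3. If $P$ is free as an abelian group and $\mathrm{id}_P=\mathrm{Tr}(s)$, then $P$ is a direct summand of every free module that maps onto it.
4. If $P$ is free as an abelian group and $P/pP$ is a free $\mathbb F_p[G]$-module, then $\mathrm{id}_P=\mathrm{Tr}(s)$ for some additive $s$.

**Proof.** (1) On a free module $\bigoplus_{h\in G}hV$ let $s$ be the projection onto the summand $V$ with $h=1$. Then $hsh^{-1}$ is the projection onto $hV$, so $\mathrm{Tr}(s)=\mathrm{id}$. If $e$ is a linear idempotent with image $P$, then $es|_P$ has trace $e\,\mathrm{Tr}(s)|_P=\mathrm{id}_P$.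

(2) As $L$ is $\mathbb Z$-free there is an additive retraction $\rho:E\to P$. Put $\rho'=\sum_hhs\rho h^{-1}$. It is equivariant, and on $P$ it equals $\sum_hhsh^{-1}=\mathrm{id}$. So it is an equivariant retraction.

(3) Let $\epsilon:F''\to P$ be onto with $F''$ free, and let $\sigma$ be an additive section. Then $\sigma'=\sum_hh\sigma sh^{-1}$ is equivariant and $\epsilon\sigma'=\sum_hhsh^{-1}=\mathrm{id}$.

(4) Let $\bar P=P/pP$, and by (1) let $\bar s$ be additive on $\bar P$ with $\mathrm{Tr}(\bar s)=\mathrm{id}$. Since $P$ is $\mathbb Z$-free, $\bar s$ lifts to an additive $s_1:P\to P$. Then $\mathrm{Tr}(s_1)-\mathrm{id}$ has image in $pP$, so it equals $p\tau$ for a unique additive $\tau$. Since $P$ is torsion-free and $p\tau$ is linear, $\tau$ is linear. Hence $\mathrm{Tr}(\tau)=p\tau$ and $\mathrm{Tr}(s_1-\tau)=\mathrm{id}+p\tau-p\tau=\mathrm{id}$. $\square$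

**Lemma 5.** Every countable $\mathbb Z[G]$-module $M$ has an exact sequence $0\to\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\xrightarrow{q}M\to0$ with $X_0,X_1$ countable $G$-sets such that

(a) $q:\mathbb Z[X_0]^G\to M^G$ is surjective;

(b) writing $d[x]=\sum_yd(x,y)[y]$, we have $p\mid d(x,y)$ for $x\in X_1^G$, $y\in X_0^G$.

The naive presentation $\mathbb Z\xrightarrow3\mathbb Z$ of $\mathbb Z/3$ ($p=2$) violates (b), while (4) satisfies both: (b) is vacuous, and the invariant element $1+g$ maps to $2$, which generates $\mathbb Z/3$. The presentations $\mathbb Z\to\mathbb Z[G]\to\mathbb Z_-$ and $\mathbb Z\xrightarrow2\mathbb Z\to\mathbb Z/2$ of Section 3 satisfy (a) and (b) too.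

**Proof.** **Step 1: a first cover that uses no more fixed points than necessary.** This step secures (a) and makes $\hat H^0(q)$ an isomorphism, which will force (b). Let $I\subseteq M^G$ lift an $\mathbb F_p$-basis of $\hat H^0(M)=M^G/NM$. Let $F$ be a free module of countable rank mapping onto $M$, and let $q:\mathbb Z^{(I)}\oplus F\to M$ be the obvious map, with $G$ trivial on $\mathbb Z^{(I)}$. The image of the invariants contains $I$ and $Nq(F)=NM$, so $q$ maps invariants onto $M^G$. The map $\hat H^0(q):\mathbb F_p^{(I)}\to\hat H^0(M)$ takes a basis to a basis, so it is an isomorphism. Let $L=\ker q$, which is countable and $\mathbb Z$-free. In (5), $\hat H^0(q)$ is onto, so $\hat H^0(M)\to\hat H^1(L)$ is zero, and $\hat H^1(\mathbb Z^{(I)}\oplus F)=0$ by (6). Hence $\hat H^1(L)=0$.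

**Step 2: a second cover, whose kernel has no cohomology.** We want to see that $L$ is almost a permutation module, so we cover $L$ in the same way. Choose $r:\mathbb Z^{(J)}\oplus F'\to L$ onto, onto invariants, with $\hat H^0(r)$ an isomorphism and $F'$ free of countable rank. Let $P=\ker r$, which is countable and $\mathbb Z$-free. As in Step 1, $\hat H^1(P)=0$. In the part
$$0=\hat H^1(L)\to\hat H^0(P)\to\hat H^0(\mathbb Z^{(J)}\oplus F')\xrightarrow{\ \cong\ }\hat H^0(L)$$
of (5) the last map is injective, so $\hat H^0(P)=0$.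

**Step 3: $\bar P=P/pP$ is a free $\mathbb F_p[G]$-module.** This prepares the use of Lemma 4(4). The sequence $0\to P\xrightarrow pP\to\bar P\to0$ and (5) give $\hat H^0(\bar P)=0$. In $\mathbb F_p[G]=\mathbb F_p[t]/(t^p)$ we have $N=(g^p-1)/(g-1)=t^{p-1}$. So $\hat H^0(\bar P)=0$ says that $\ker(t|_{\bar P})=t^{p-1}\bar P$. Choose $e_i\in\bar P$ such that the $t^{p-1}e_i$ form an $\mathbb F_p$-basis of $\ker t$, and let $\psi:\bigoplus_i\mathbb F_p[G]\to\bar P$ send the $i$-th generator to $e_i$.

*Injectivity.* The kernel of $t$ in the domain is $t^{p-1}\bigoplus_i\mathbb F_p[G]$, and $\psi$ is injective on it by the choice of the $e_i$. Since $t$ is nilpotent, every nonzero submodule of the domain meets $\ker t$ nontrivially. So $\ker\psi=0$.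

*Surjectivity.* We show $\ker t^j\subseteq\operatorname{im}\psi$ by induction on $j\le p$. The case $j=0$ is trivial. If $1\le j\le p$ and $t^jx=0$, then $t^{j-1}x\in\ker t$, so $t^{j-1}x=t^{p-1}e$ with $e$ in the span of the $e_i$. Then $t^{j-1}(x-t^{p-j}e)=0$, so $x-t^{p-j}e\in\operatorname{im}\psi$ by induction, and hence $x\in\operatorname{im}\psi$. As $t^p=0$ on $\bar P$, $\psi$ is onto.

**Step 4: $L$ plus a free module is a permutation module.** By Lemma 4(4), $\mathrm{id}_P$ is a trace. By Lemma 4(3), $P\oplus P'\cong F''$ for some free module $F''$, which we take of countably infinite rank. By Lemma 4(2) the sequence $0\to P\to\mathbb Z^{(J)}\oplus F'\to L\to0$ splits, so $L\oplus P\cong\mathbb Z^{(J)}\oplus F'$. Let $F^\infty$ be free of countably infinite rank. The Eilenberg swindle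
$$F^\infty\cong(P\oplus P')\oplus(P\oplus P')\oplus\cdots\cong P\oplus(P'\oplus P)\oplus(P'\oplus P)\oplus\cdots\cong P\oplus F^\infty$$
gives $L\oplus F^\infty\cong L\oplus P\oplus F^\infty\cong\mathbb Z^{(J)}\oplus F'\oplus F^\infty$, a permutation module.

**Step 5: the presentation, and (b) for free.** Let $\mathbb Z[X_0]=\mathbb Z^{(I)}\oplus F\oplus F^\infty$, with $q|_{F^\infty}=0$. Its kernel is $L\oplus F^\infty\cong\mathbb Z[X_1]$ with $X_1$ a countable $G$-set. Condition (a) holds by Step 1. Since $\hat H^0(F^\infty)=0$, $\hat H^0(q)$ is still an isomorphism. By (6), $\hat H^0(d)$ has matrix $(d(x,y)\bmod p)_{x\in X_1^G,\,y\in X_0^G}$. From $qd=0$ we get $\hat H^0(q)\hat H^0(d)=0$, hence $\hat H^0(d)=0$. This is (b). $\square$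

**Lemma 6.** Let $f:H\to M$ be a $\mathbb Z[G]$-homomorphism, and let $(X_1\xrightarrow dX_0\xrightarrow qH)$ and $(Y_1\xrightarrow{d'}Y_0\xrightarrow{q'}M)$ be presentations as in Lemma 5. There are $\mathbb Z[G]$-maps $u_j:\mathbb Z[X_j]\to\mathbb Z[Y_j]$ with $q'u_0=fq$ and $d'u_1=u_0d$.

**Proof.** Only fixed basis elements need care, since they must go to invariants. For $x\in X_0^G$, the element $fq[x]\in M^G$ lifts to $\mathbb Z[Y_0]^G$ by (a). For one point of each free orbit lift arbitrarily and extend equivariantly. This defines $u_0$. Since $q'u_0d=fqd=0$, and $d'$ is injective with image $\ker q'$, there is a unique $u_1$ with $d'u_1=u_0d$, and it is equivariant. $\square$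

## 6. Mapping cones realize every equivariant homomorphism

**Proposition 7.** Let $f:H\to M$ be a homomorphism of countable $\mathbb Z[G]$-modules. There are separable type I $G$-algebras $C_H,C_M$ and an equivariant $*$-homomorphism $\Phi:C_H\to C_M$ with $K_0(C_H)=H$, $K_0(C_M)=M$ as $\mathbb Z[G]$-modules, $K_1(C_H)=K_1(C_M)=0$, and $\Phi_*=f$. Every element of $H^G$ is in the image of $K_0(C_H^G)\to K_0(C_H)$, and likewise for $M$. Moreover $C_H$ depends only on the presentation of $H$ and a choice of $\varphi_D$ below, and $C_M$ only on the corresponding choices for $M$.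

**Proof.** **Step 1: the square.** We produce the $G$-homotopy that was missing in Section 3. Take presentations as in Lemma 5 and $u_0,u_1$ as in Lemma 6. By Lemma 5(b), $\mu=0$ satisfies the congruence of Lemma 3(4) for $d$ and for $d'$. So we may choose spans
$$D:X_1\to X_0\ \text{ with }(\lambda,\mu)=(d,0),\qquad D':Y_1\to Y_0\ \text{ with }(\lambda,\mu)=(d',0),$$
and spans $U_j:X_j\to Y_j$ with $\lambda=u_j$ and $\mu=u_j|_{X_j^G\times Y_j^G}$. Write $\varphi_D$ etc. for associated homomorphisms. By Lemma 3(2) the spans of $\varphi_{U_0}\varphi_D$ and $\varphi_{D'}\varphi_{U_1}$ both have $\lambda$ equal to the matrix of $u_0d=d'u_1$. Both have $\mu=0$, since a factor $\mu_D=0$ or $\mu_{D'}=0$ occurs in each. By Lemma 3(3) there is a $G$-homotopy $h_s:P_{X_1}\to P_{Y_0}$ from $h_0=\varphi_{U_0}\varphi_D$ to $h_1=\varphi_{D'}\varphi_{U_1}$.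

**Step 2: the algebras and the map.** Let
$$C_H=\{(a,k)\in P_{X_1}\oplus C([0,1],P_{X_0}):k(0)=0,\ k(1)=\varphi_D(a)\},$$
define $C_M$ in the same way from $D'$, and put $\Phi(a,k)=(\varphi_{U_1}(a),\tilde k)$ with
$$\tilde k(s)=\varphi_{U_0}(k(2s))\quad(s\le\tfrac12),\qquad\tilde k(s)=h_{2s-1}(a)\quad(s\ge\tfrac12).$$
At $s=\frac12$ both formulas give $\varphi_{U_0}\varphi_D(a)$. Also $\tilde k(0)=0$ and $\tilde k(1)=\varphi_{D'}(\varphi_{U_1}(a))$. So $\Phi$ is an equivariant $*$-homomorphism $C_H\to C_M$.

**Step 3: $K$-theory of the algebras.** The extension $0\to SP_{X_0}\to C_H\to P_{X_1}\to0$ is the pullback along $\varphi_D$ of the cone extension of $P_{X_0}$. The cone is contractible, so the boundary map of the cone extension is a natural isomorphism $K_1(P_{X_0})\cong K_0(SP_{X_0})$. We use it to identify $K_0(SP_{X_0})=\mathbb Z[X_0]$. By naturality the boundary map $K_1(P_{X_1})\to K_0(SP_{X_0})$ of our extension is $(\varphi_D)_*=d$. Since $K_0(P_{X_1})=0$ and $K_1(SP_{X_0})\cong K_0(P_{X_0})=0$, the six-term sequence reduces to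
$$0\to K_1(C_H)\to\mathbb Z[X_1]\xrightarrow{\ d\ }\mathbb Z[X_0]\to K_0(C_H)\to0 .$$
So $K_1(C_H)=\ker d=0$ and $K_0(C_H)=\operatorname{coker}d=H$, equivariantly. The same holds for $M$. The algebras are extensions of separable type I algebras, hence separable and type I.

**Step 4: $\Phi_*=f$.** As $\mathbb Z[X_0]\to K_0(C_H)$ is onto, it is enough to look at the ideal $SP_{X_0}$. There $a=0$, and $\Phi$ runs $\varphi_{U_0}\circ k$ at double speed and then stays at $0$. This is homotopic, by reparametrization, to $S\varphi_{U_0}$. So $\Phi_*$ is induced by $u_0$, and $q'u_0=fq$ gives $\Phi_*=f$.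

**Step 5: invariant classes come from the fixed algebra.** We need this later for the unit. Let $x\in H^G$. By Lemma 5(a), $x=q\big(\sum_On_O\sum_{y\in O}[y]\big)$, a finite sum over orbits $O\subseteq X_0$. Let $e_0\in\mathcal K$ be a $G$-invariant rank-one projection. The homomorphism $j_O:SS_0\to SP_{X_0}\subseteq C_H$, $k\mapsto1_O\otimes k\otimes e_0$, has range in $C_H^G$. It maps the generator of $K_0(SS_0)$ corresponding to the chosen generator of $K_1(S_0)$ to $\sum_{y\in O}[y]$. So $x$ is in the image of $K_0(C_H^G)$. The same argument works for $M$. $\square$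

**The running example, by hand.** Let $p=2$ and $f:\mathbb Z_-\to\mathbb Z[G]$, $1\mapsto1-g$. For $\mathbb Z_-$ use $X_1=\mathrm{pt}$, $X_0=G$, $d[\mathrm{pt}]=1+g$, and $D=G$, so that $\varphi_D(a)(y)=V(e_{yy}\otimes a)V^*$ and
$$C_{\mathbb Z_-}=\{(a,k):a\in S_0\otimes\mathcal K,\ k\in C([0,1],C(G,S_0\otimes\mathcal K)),\ k(0)=0,\ k(1)(y)=V(e_{yy}\otimes a)V^*\}.$$
For $\mathbb Z[G]$ use $Y_0=G$, $Y_1=\emptyset$, so $C_{\mathbb Z[G]}=S\,C(G,S_0\otimes\mathcal K)$. Lift $f$ to $u_0=$ multiplication by $1-g$. The span $U_0$ is $G\times\{\pm\}$ with $a(y,\pm)=y$, $b(y,+)=y$, $b(y,-)=gy$. Here $u_0d=(1-g)(1+g)=0$ and $u_1=0$, so we need a $G$-homotopy from $\varphi_{U_0}\varphi_D$ to $0$. The composite span has exactly one positive and one negative point over each $(\mathrm{pt},y)$. Thus it is $G\times\{\pm\}$ with the sign as second coordinate, and the rotation $\kappa_s$ carries it to $0$ equivariantly. The map $\Phi$ runs through $\varphi_{U_0}(k)$ and then through this rotation.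

**From one prime to two, and injectivity.** Let the data of Theorem 2 be given, and put $\Gamma=\mathbb Z/p_0\times\mathbb Z/p_1$ with generators $\gamma_0,\gamma_1$. Apply Proposition 7 to $H_0\subseteq G_0$ with $p=p_0$ and to $H_1\subseteq G_1$ with $p=p_1$, the generator acting by $\alpha_0$ and $\alpha_1$ respectively. This gives $\Phi_0$ and $\Phi_1$. Put
$$B_1=C_{H_0}\oplus SC_{H_1},\qquad A_1'=C_{G_0}\oplus SC_{G_1},\qquad\Phi'=\Phi_0\oplus S\Phi_1,$$
where $\gamma_0$ acts by the generator on the first summand and trivially on the second, and $\gamma_1$ the other way around. The map $\Phi'$ need not be injective. So put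
$$A_1=A_1'\oplus(B_1\otimes\mathcal O_2),\qquad\Phi(b)=(\Phi'(b),\,b\otimes1),$$
with $\Gamma$ trivial on $\mathcal O_2$. Since $K_*(B_1\otimes\mathcal O_2)=0$ (Cuntz), the new summand does not change $K$-theory, and $b\mapsto b\otimes1$ makes $\Phi$ injective. Recall that type I separable algebras are nuclear and in the bootstrap class. Separable nuclear algebras in that class satisfy the UCT, and the class is closed under extensions, tensor products, and passage to full hereditary subalgebras. In summary:

**Proposition 8.** $\Phi:B_1\to A_1$ is an injective $\Gamma$-equivariant $*$-homomorphism of separable nuclear algebras in the bootstrap class. We have $K_*(B_1)=(H_0,H_1)$, $K_*(A_1)=(G_0,G_1)$, and $\Phi_*$ is the inclusion. On $K$-theory $\gamma_0$ acts by $(\alpha_0,\mathrm{id})$ and $\gamma_1$ by $(\mathrm{id},\alpha_1)$. Each $\alpha_0$-fixed class in $K_0(B_1)$ (respectively $K_0(A_1)$) comes from $K_0(B_1^\Gamma)$ (respectively $K_0(A_1^\Gamma)$).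

The $K$-theory follows from $K_1(C)=0$ for the four cone algebras: $K_0(SC)\cong K_1(C)=0$ and $K_1(SC)\cong K_0(C)$. The last sentence is Step 5 of Proposition 7, since $\gamma_1$ acts trivially on $C_{H_0}$ and $C_{G_0}$.

## 7. Prescribing the unit class with an extension of $\mathcal O_2$

The algebras $B_1,A_1$ are neither unital nor simple. We first repair the unit. Adjoining a unit would add a summand $\mathbb Z$ to $K_0$. Instead we add a quotient $\mathcal O_2$, which has no $K$-theory.

Let $K=K(\ell^2)$ and $Q=\mathcal O_\infty\otimes K$ with trivial $\Gamma$-action. Recall that $K_0(\mathcal O_\infty)=\mathbb Z[1]$, $K_1(\mathcal O_\infty)=0$, and $\mathbb C\to\mathcal O_\infty$ is a $KK$-equivalence. By Cuntz, every class in $K_0(Q)$ is represented by a nonzero projection, and nonzero projections in $Q$ with equal class are equivalent.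

**Step 1: an invariant projection carrying the class $x_0$.** Since $x_0$ is fixed, Proposition 8 gives $\xi\in K_0(B_1^\Gamma)$ mapping to $x_0$. Write $\xi=[\mathsf p]-[\mathsf q]$ with $\mathsf p\in M_n((B_1^\Gamma)^+)$ a projection and $\mathsf q\in M_n(\mathbb C)$ its scalar part, of rank $k$. Regard $M_n\subset K$ as acting on the first $n$ coordinates, and choose a nonzero projection $\mathsf q'\in\mathcal O_\infty\otimes K(\ell^2\{n+1,n+2,\dots\})$ with $[\mathsf q']=-k[1]$. For a $\Gamma$-algebra $C$ with an equivariant homomorphism $B_1\to C$ let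
$$r=r_C=\mathsf p\otimes1_{\mathcal O_\infty}+1\otimes\mathsf q'\in C^+\otimes Q,$$
where $\mathsf p$ is replaced by its image in $M_n((C^\Gamma)^+)$. The two summands are orthogonal and $\Gamma$-fixed, so $r$ is a $\Gamma$-fixed projection. Let $\pi:C^+\otimes Q\to Q$ be induced by $C^+\to\mathbb C$. Its kernel is $C\otimes Q$. The projection $\bar r=\pi(r)=\mathsf q\otimes1+\mathsf q'$ is nonzero and has class $k-k=0$. So $\bar r\oplus\bar r$ is equivalent to $\bar r$. Hence $\bar rQ\bar r$ contains two isometries with range projections adding up to $\bar r$, and there is a unital embedding $\iota:\mathcal O_2\to\bar rQ\bar r$. Fix one. It is the same for all $C$, since $\bar r$ does not depend on $C$.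

**Step 2: the unital algebra.** Define
$$C_2=\{c\in r(C^+\otimes Q)r:\pi(c)\in\iota(\mathcal O_2)\},\qquad J_C=r(C\otimes Q)r .$$
$C_2$ is a $\Gamma$-algebra with unit $r$. The sequence $0\to J_C\to C_2\to\mathcal O_2\to0$ is exact: if $c\in\iota(\mathcal O_2)$, then $r(1\otimes c)r$ maps to $\bar rc\bar r=c$.

As a small example, take $C=B_1=\mathbb C$, $\Gamma$ trivial and $\xi=m>0$. Then $C^+\cong\mathbb C\oplus\mathbb C$ with $\pi$ the second coordinate. We may take $n=m$, $\mathsf p=(1_m,0)$, $\mathsf q=0$, and $[\mathsf q']=0$. Then $C_2=(1_m\otimes1+\mathsf q')Q(1_m\otimes1+\mathsf q')\oplus\iota(\mathcal O_2)$. Its $K_0$ is $\mathbb Z$, and its unit has class $m$.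

**Step 3: the $K$-theory is unchanged.** $J_C$ contains $C\otimes\mathsf q'Q\mathsf q'$, which generates $C\otimes Q$ as an ideal because $Q$ is simple. So $J_C$ is a full hereditary subalgebra of $C\otimes Q$, and for separable $C$ the inclusion $J_C\to C\otimes Q$ is an isomorphism on $K$-theory (Brown's stable isomorphism theorem). Together with $K_*(\mathcal O_2)=0$ we get equivariant isomorphisms, natural in $C$ under $B_1$,
$$K_*(C_2)\xleftarrow{\ \cong\ }K_*(J_C)\xrightarrow{\ \cong\ }K_*(C\otimes Q)\xleftarrow{\ \cong\ }K_*(C).\tag{7}$$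

**Step 4: the class of the unit.** Consider $K_0(C_2)\to K_0(C^+\otimes Q)=K_0(C^+)=K_0(C)\oplus\mathbb Z$. The inclusions $J_C\to C_2\to C^+\otimes Q$ and $J_C\to C\otimes Q\to C^+\otimes Q$ have the same composite. So under (7) the map is the standard injection of $K_0(C)$ into $K_0(C^+)$. It sends $[1_{C_2}]=[r]$ to $[\mathsf p]-k[1]=[\mathsf p]-[\mathsf q]$, which is the image of $\xi$. By injectivity $[1_{C_2}]$ corresponds to the image of $\xi$ in $K_0(C)$.

**Step 5: what is inherited.** If $C$ is separable, nuclear and in the bootstrap class, so is $C_2$, by passing to the full hereditary subalgebra $J_C$ of $C\otimes Q$ and then to an extension by $\mathcal O_2$. An injective equivariant homomorphism $C\to C'$ under $B_1$ takes $r_C$ to $r_{C'}$ and is compatible with $\pi$. So it induces an injective unital equivariant homomorphism $C_2\to C_2'$. Finally, the fixed algebra of $C\otimes Q$ is $C^\Gamma\otimes Q$, and $J_C^\Gamma=r(C^\Gamma\otimes Q)r$ is full hereditary in it, because it contains $C^\Gamma\otimes\mathsf q'Q\mathsf q'$. Hence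
$$\text{a class in }K_0(C)\text{ coming from }K_0(C^\Gamma)\text{ corresponds under (7) to one coming from }K_0(J_C^\Gamma)\text{, hence from }K_0(C_2^\Gamma).\tag{8}$$

**Step 6: application.** Take $C=B_1$, and $C=A_1$ via $\Phi$. The result is a unital equivariant inclusion $B_2\subseteq A_2$ of separable unital nuclear $\Gamma$-algebras in the bootstrap class, with the $K$-theory data of Proposition 8 and $[1]=x_0$.

## 8. Equivariant Toeplitz–Pimsner algebras and the end of the proof

It remains to make the algebras simple and purely infinite while keeping the $K$-theory, the inclusion and the action. Let $D$ be a unital separable $C^*$-algebra and $\pi:D\to B(L)$ a faithful unital representation on a separable Hilbert space with $\pi(D)\cap K(L)=0$. Let $E_D=L\otimes D$ be the full right Hilbert $D$-module with inner product $\langle v\otimes a,u\otimes b\rangle=\langle v,u\rangle a^*b$ and left action $\pi(\cdot)\otimes1$. We use two published results.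

* (Pimsner, *A class of C\*-algebras generalizing both Cuntz–Krieger algebras and crossed products by $\mathbb Z$*, Fields Inst. Commun. 12 (1997).) The Toeplitz algebra $\mathcal T_{E_D}$ is universal for pairs consisting of a $*$-homomorphism $i$ of $D$ and a linear map $i$ on $E_D$ with
$$i(e)^*i(f)=i(\langle e,f\rangle),\qquad i(c)i(e)=i(ce),\qquad i(e)i(c)=i(ec).\tag{9}$$
The inclusion $D\to\mathcal T_{E_D}$ is a $KK$-equivalence.
* (Kumjian, *On certain Cuntz–Pimsner algebras*, Pacific J. Math. 217 (2004).) $\mathcal O_{E_D}$ is simple and purely infinite. If $D$ is nuclear and in the bootstrap class, so is $\mathcal O_{E_D}$.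

The two algebras coincide: $\mathcal O_{E_D}=\mathcal T_{E_D}$. Indeed, covariance relations are imposed only for those $c\in D$ that act on $E_D$ by compact operators. If $\pi(c)\otimes1\in K(E_D)=K(L)\otimes D$, slicing by a state of $D$ gives $\pi(c)\in K(L)$, so $c=0$. The unit of $D$ is the unit of $\mathcal T_{E_D}$, because $i(1)i(e)=i(e)=i(e)i(1)$. For example, $D=\mathbb C$ acting by scalars on $L=\ell^2$ gives the algebra generated by isometries $i(v_1),i(v_2),\dots$ with mutually orthogonal ranges, that is, $\mathcal O_\infty$.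

**Step 1: a representation that carries the action.** Choose a faithful unital representation $\pi_0$ of $A_2$ on a separable Hilbert space $L_0$. On $L=\ell^2(\Gamma)\otimes L_0\otimes\ell^2(\mathbb N)$ put
$$\pi(a)(\delta_\gamma\otimes v\otimes e)=\delta_\gamma\otimes\pi_0(\gamma^{-1}a)v\otimes e,\qquad w_\gamma(\delta_{\gamma'}\otimes v\otimes e)=\delta_{\gamma\gamma'}\otimes v\otimes e .$$
Then $\pi$ is faithful and unital, and $\pi(A_2)\cap K(L)=0$ by infinite multiplicity. Moreover $w_\gamma\pi(a)w_\gamma^*=\pi(\gamma a)$, since both sides send $\delta_{\gamma'}\otimes v\otimes e$ to $\delta_{\gamma'}\otimes\pi_0(\gamma'^{-1}\gamma a)v\otimes e$. Also $L^\Gamma$ is infinite-dimensional. All this remains true for $\pi|_{B_2}$. Put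
$$A=\mathcal O_{L\otimes A_2},\qquad B=\mathcal O_{L\otimes B_2},$$
with the same $L$. By the results quoted, both are unital UCT Kirchberg algebras, and $A_2\to A$, $B_2\to B$ are unital $KK$-equivalences.

**Step 2: the action.** On $L\otimes A_2$ put $\gamma(v\otimes a)=w_\gamma v\otimes\gamma(a)$. Then $\langle\gamma e,\gamma f\rangle=\gamma\langle e,f\rangle$ and $\gamma(ea)=\gamma(e)\gamma(a)$. From $w_\gamma\pi(a)=\pi(\gamma a)w_\gamma$ we get $\gamma(ae)=\gamma(a)\gamma(e)$. So the pair $(i\circ\gamma,i\circ\gamma)$ satisfies (9), and by universality $\gamma$ extends to an endomorphism of $A$. On generators these endomorphisms compose as the elements of $\Gamma$ do. So $\Gamma$ acts on $A$, extending its action on $A_2$, and likewise on $B$.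

**Step 3: the inclusion.** $L\otimes B_2\subseteq L\otimes A_2$ carries the same inner products and left action. So the restrictions of $i$ to $B_2$ and $L\otimes B_2$ satisfy (9). Since $B=\mathcal T_{L\otimes B_2}$, there is a unital equivariant homomorphism $\imath:B\to A$ extending $B_2\subseteq A_2$. It is injective because $B$ is simple and $\imath$ is unital. Here it matters that no covariance relations had to be checked.

**Step 4: reading off Theorem 2.** Let $\theta_i$ be the automorphism of $A$ given by $\gamma_i$. As $\Gamma$ is abelian and $\gamma_i^{p_i}=1$, we have $\theta_0\theta_1=\theta_1\theta_0$ and $\theta_i^{p_i}=\mathrm{id}$. As $\imath$ is equivariant, $\theta_i(B)=B$. The square formed by $B_2\subseteq A_2$, $\imath:B\to A$ and the vertical maps $B_2\to B$, $A_2\to A$ commutes, and the vertical maps are unital, equivariant and isomorphisms on $K$-theory. So Section 7 gives $K_*(A)=(G_0,G_1)$, $K_*(B)=(H_0,H_1)$ with $\imath_*$ the inclusion $H_i\subseteq G_i$, $\theta_{0*}=(\alpha_0,\mathrm{id})$, $\theta_{1*}=(\mathrm{id},\alpha_1)$,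 and $[1_A]=x_0$. This proves Theorem 2, and with it the conjecture. $\blacksquare$

The hypothesis on $x_0$ cannot be avoided: $\theta_0(1_A)=1_A$ forces $\alpha_0(x_0)=x_0$.

## 9. Chains of homomorphisms and fixed projections

Injectivity of $H_i\to G_i$ was never used in Proposition 7, and each algebra there depends only on its own module and the choices made for that module. This gives a stronger statement.

**Theorem 9.** Let $p_0,p_1$ be primes. For $i=0,1$ let
$$G_i^{(0)}\xrightarrow{f_i^{(0)}}G_i^{(1)}\xrightarrow{f_i^{(1)}}G_i^{(2)}\to\cdots$$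
be sequences (both finite of the same length, or both infinite) of countable abelian groups with automorphisms $\alpha_i^{(k)}$, $(\alpha_i^{(k)})^{p_i}=1$, and arbitrary equivariant homomorphisms $f_i^{(k)}$ (not necessarily injective). Let $x_0\in G_0^{(0)}$. The following are equivalent.

(i) $\alpha_0^{(0)}(x_0)=x_0$.

(ii) There are unital UCT Kirchberg algebras $A^{(0)}\subseteq A^{(1)}\subseteq\cdots$ with common unit and commuting automorphisms $\theta_0,\theta_1$ of $\overline{\bigcup_kA^{(k)}}$ with $\theta_i^{p_i}=\mathrm{id}$, $\theta_i(A^{(k)})=A^{(k)}$, such that $K_*(A^{(k)})=(G_0^{(k)},G_1^{(k)})$, the inclusions induce the maps $f_i^{(k)}$, $\theta_0$ and $\theta_1$ act on $K_*(A^{(k)})$ by $(\alpha_0^{(k)},\mathrm{id})$ and $(\mathrm{id},\alpha_1^{(k)})$, and $[1_{A^{(0)}}]=x_0$.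

In (ii) one can arrange in addition that for every $k$, a class in $K_0(A^{(k)})=G_0^{(k)}$ is represented by a projection in $A^{(k)}$ fixed by both $\theta_0$ and $\theta_1$ if and only if it is fixed by $\alpha_0^{(k)}$.

The conjecture is the case of chains with two terms, $G_i^{(0)}=H_i\subseteq G_i^{(1)}=G_i$.

**Proof.** (ii)$\Rightarrow$(i) holds because $\theta_0$ fixes the unit. The "only if" in the last statement holds because the class of a $\theta_0$-fixed projection is fixed by $\theta_{0*}$. Now assume (i).

**Step 1: a chain of non-simple algebras.** Choose, once for each $k$ and $i$, a presentation of $G_i^{(k)}$ as in Lemma 5 and a homomorphism $\varphi_D$ for it. Proposition 7 gives algebras $C_{G_i^{(k)}}$ and, for each arrow separately, an equivariant homomorphism $C_{G_i^{(k)}}\to C_{G_i^{(k+1)}}$ inducing $f_i^{(k)}$. The algebras depend only on the fixed choices, so these maps can be composed. Let $A_1'^{(k)}=C_{G_0^{(k)}}\oplus SC_{G_1^{(k)}}$, with $\Gamma=\mathbb Z/p_0\times\mathbb Z/p_1$ acting as in Section 6. We obtain $\Gamma$-homomorphisms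 $\Phi'^{(k)}:A_1'^{(k)}\to A_1'^{(k+1)}$.

**Step 2: making the maps injective.** Put $A_1^{(0)}=A_1'^{(0)}$ and $A_1^{(k+1)}=A_1'^{(k+1)}\oplus(A_1^{(k)}\otimes\mathcal O_2)$, and embed
$$A_1^{(k)}\to A_1^{(k+1)},\qquad a\mapsto\big(\Phi'^{(k)}(\mathrm{pr}(a)),\,a\otimes1\big),$$
where $\mathrm{pr}:A_1^{(k)}\to A_1'^{(k)}$ is the projection. It is an equivariant $K$-isomorphism, whose inverse on $K$-theory is induced by the inclusion of the summand, because the other summand has no $K$-theory. So the embeddings are injective and equivariant and induce $f_i^{(k)}$. By Proposition 7, $\alpha_0^{(k)}$-fixed classes in $K_0(A_1^{(k)})$ come from $K_0((A_1'^{(k)})^\Gamma)$, hence from $K_0((A_1^{(k)})^\Gamma)$.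

**Step 3: unital and then Kirchberg.** Apply Section 7 with $A_1^{(0)}$ in the role of $B_1$, with $\xi\in K_0((A_1^{(0)})^\Gamma)$ mapping to $x_0$, and with $C=A_1^{(k)}$ for each $k$. This gives unital inclusions $A_2^{(0)}\subseteq A_2^{(1)}\subseteq\cdots$ with $[1]=x_0$ in $K_0(A_2^{(0)})$. In Section 8 build $(\pi,w)$ on $L$ from a faithful unital representation of the separable algebra $\overline{\bigcup_kA_2^{(k)}}$, restrict $\pi$ to each $A_2^{(k)}$, and put $A^{(k)}=\mathcal O_{L\otimes A_2^{(k)}}$. Steps 2 and 3 of Section 8, applied to each pair $A_2^{(k)}\subseteq A_2^{(k+1)}$, give compatible unital equivariant inclusions $A^{(k)}\subseteq A^{(k+1)}$. The actions fit together and extend by continuity to $\overline{\bigcup_kA^{(k)}}$. The automorphisms $\theta_i$ given by $\gamma_i$ have all the properties in (ii), as in Step 4 of Section 8.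

**Step 4: fixed classes contain fixed projections.** Let $x\in G_0^{(k)}$ be fixed by $\alpha_0^{(k)}$, and put $R=(A^{(k)})^\Gamma$. By Step 2 and (8), $x$ comes from $K_0((A_2^{(k)})^\Gamma)$, hence from $K_0(R)$. So it is enough to see that every element of $K_0(R)$ is the class of a projection in $R$. Choose orthonormal vectors $v_1,v_2,\dots\in L^\Gamma$ and put $s_j=i(v_j\otimes1)$. Since $\gamma(v_j\otimes1)=w_\gamma v_j\otimes1=v_j\otimes1$, we have $s_j\in R$. Also $s_i^*s_j=i(\langle v_i,v_j\rangle1)=\delta_{ij}1$, so the $s_j$ are isometries with mutually orthogonal ranges.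

Write the given element of $K_0(R)$ as $[e]-[e']$ with projections $e,e'\in M_m(R)$. The projection $1-s_1s_1^*-s_2s_2^*\in R$ has class $[1]-2[1]=-[1]$, so
$$[e]-[e']=[e]+[1_m-e']+m\,[1-s_1s_1^*-s_2s_2^*]$$
is the class of a projection $e''\in M_l(R)$ for some $l$. The row $v=(s_1,\dots,s_l)\in M_{1,l}(R)$ satisfies $v^*v=1_l$. So $ve''v^*$ is a projection in $R$ equivalent to $e''$. Thus $x$ is the class of a projection in $A^{(k)}$ fixed by $\theta_0$ and $\theta_1$. $\square$
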